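\title{The CR $Q$-curvature is a divergence}

\begin{abstract}
On a strictly pseudoconvex CR manifold of dimension $2n+1$ with contact form $\theta$, the $Q$-curvature of Fefferman and Hirachi is a local invariant of $\theta$ whose integral does not depend on $\theta$. We prove, for every $n\ge1$, the conjecture that $Q_\theta$ is the divergence of a horizontal vector field given by one universal expression in the Tanaka--Webster curvature, the torsion and their covariant derivatives. The field is constructed explicitly. Flowing the CR structure along the Reeb field in imaginary time $t$ gives a canonical formal complex neighborhood of the manifold. There $Q_\theta$ is the residue at $t=0$ of a product of closed forms whose only singular factor is $d(\theta/t)$, and such a residue is exact. The same argument writes the critical CR invariant operator as the divergence of a natural operator that annihilates the real parts of CR functions.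
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Pseudo-Hermitian geometry}
Let $M$ be a manifold of real dimension $2n+1$, $n\ge1$, and put $N=n+1$. A \emph{CR structure} on $M$ is a subbundle $T^{1,0}M\subset\mathbb CTM$ of rank $n$ with $T^{1,0}M\cap T^{0,1}M=0$, where $T^{0,1}M=\overline{T^{1,0}M}$. We always assume it to be \emph{integrable}: the bracket of two sections of $T^{1,0}M$ is a section of $T^{1,0}M$. The model is a real hypersurface $M\subset\mathbb C^N$, for which $T^{0,1}M$ consists of the complex tangent vectors annihilated by $dz^1,\dots,dz^N$. A smooth function $\phi$ is a \emph{CR function} if it is annihilated by $T^{0,1}M$. Let $H\subset TM$ be the real subbundle with $\mathbb CH=T^{1,0}M\oplus T^{0,1}M$; its sections are called \emph{horizontal}. The structure is \emph{strictly pseudoconvex} if $H=\ker\theta$ for a real $1$-form $\theta$ such that $-i\,d\theta(Z,\bar Z)>0$ for $0\ne Z\in T^{1,0}M$. Such a $\theta$ is a \emph{contact form}, and any other one is $e^\Upsilon\theta$ with $\Upsilon$ real.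

Fix $\theta$. The Reeb field $T$ is defined by $\theta(T)=1$ and $T\lrcorner d\theta=0$. For a local frame $Z_a$ of $T^{1,0}M$ put $Z_{\bar a}=\overline{Z_a}$, and let $\theta,\theta^a,\theta^{\bar a}$ be the coframe dual to $T,Z_a,Z_{\bar a}$. Then
\[
d\theta=i\,h_{a\bar b}\,\theta^a\wedge\theta^{\bar b},
\]
and the positive Hermitian form $h$ is the \emph{Levi metric}. It is used to raise and lower indices, and the frame is \emph{unitary} if $h_{a\bar b}=\delta_{ab}$. (Another normalization of $h$ only changes constants below. Our convention is $(\alpha\wedge\beta)(Y,Y')=\alpha(Y)\beta(Y')-\alpha(Y')\beta(Y)$, and $d\theta^k$ means $(d\theta)^k$.) The \emph{Tanaka--Webster connection} $\nabla$ is the unique real linear connection that preserves $T^{1,0}M$, satisfies $\nabla T=0$ and $\nabla h=0$, and whose torsion tensor has the form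
\begin{equation}\label{eq:torsion}
\operatorname{Tor}(Z_a,Z_{\bar b})=ih_{a\bar b}T,\qquad \operatorname{Tor}(Z_a,Z_b)=0,\qquad \operatorname{Tor}(T,Z_{\bar b})=A^a{}_{\bar b}Z_a .
\end{equation}
The tensor $A_{ab}=\overline{A_{\bar a\bar b}}$ is the \emph{pseudo-Hermitian torsion}. With $\nabla Z_b=\varpi_b{}^a\otimes Z_a$, the $T^{1,0}M$-component of \eqref{eq:torsion} is the structure equation
\begin{equation}\label{eq:structure}
d\theta^a+\varpi_b{}^a\wedge\theta^b=A^a{}_{\bar b}\,\theta\wedge\theta^{\bar b}.
\end{equation}
The curvature form is $\Omega_b{}^a=d\varpi_b{}^a+\varpi_c{}^a\wedge\varpi_b{}^c$, the \emph{Tanaka--Webster curvature} is $R_b{}^a{}_{c\bar d}=\Omega_b{}^a(Z_c,Z_{\bar d})$, and the scalar curvature is $S=h^{c\bar d}R_a{}^a{}_{c\bar d}$. We write $\nu=\theta\wedge d\theta^n$ for the volume form and $\operatorname{div}V=\nabla_aV^a+\nabla_{\bar a}V^{\bar a}$ for a horizontal field $V=V^aZ_a+V^{\bar a}Z_{\bar a}$.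

\begin{definition}\label{def:natural}
A tensor is \emph{natural}, or a \emph{local invariant of $\theta$}, if for each $n$ its components with respect to $\mathbb CTM=\mathbb CT\oplus T^{1,0}M\oplus T^{0,1}M$ are given by one universal linear combination of partial contractions, with respect to $h$, of tensor products of $R$, $A$, $\bar A$ and their covariant derivatives. The same expression has to serve for every $(M,\theta)$ of dimension $2n+1$. For expressions that also depend on a function $f$, covariant derivatives of $f$ are allowed as further factors.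
\end{definition}

\subsection{The conjecture}
Fefferman and Hirachi \cite{FH} construct from the ambient metric a scalar $Q_\theta$, the CR $Q$-curvature, and a differential operator $P_\theta$ of order $2N$; the construction is recalled in Section~\ref{sec:ambient}. The scalar $Q_\theta$ is natural, $P_\theta$ is self-adjoint with $P_\theta1=0$, and for $\widehat\theta=e^\Upsilon\theta$
\begin{equation}\label{eq:transformation}
e^{N\Upsilon}Q_{\widehat\theta}=Q_\theta+P_\theta\Upsilon,\qquad e^{N\Upsilon}P_{\widehat\theta}=P_\theta .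
\end{equation}
Since $\widehat\theta\wedge d\widehat\theta^{\,n}=e^{N\Upsilon}\nu$, the density $Q_\theta\nu$ changes by $(P_\theta\Upsilon)\nu$, whose integral over a compact $M$ is $\int_M\Upsilon\,(P_\theta1)\,\nu=0$. So the total $Q$-curvature $\int_MQ_\theta\nu$ does not depend on $\theta$. In dimension $3$,
\begin{equation}\label{eq:Q3}
Q_\theta=\tfrac23\big(\Delta_bS-2\operatorname{Im}\nabla_{\bar a}\nabla_{\bar b}A_{ab}\big),
\end{equation}
where $\Delta_b$ is the sublaplacian and repeated indices are contracted with $h$. This is a divergence, so in dimension $3$ the invariant $\int_MQ_\theta\nu$ vanishes, and for a local reason. The following conjecture, posed in the paper \cite{AH} of Alexakis and Hirachi, says that this is so in every dimension.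

\begin{quote}
\textbf{Conjecture.} For each $n$ there are natural sections $V_a$ of $(T^{1,0}M)^*$ and $V_{\bar a}$ of $(T^{0,1}M)^*$ such that $Q_\theta=h^{a\bar b}(\nabla_{\bar b}V_a+\nabla_aV_{\bar b})$ on every strictly pseudoconvex integrable CR manifold $M$ of dimension $2n+1$ and for every contact form $\theta$.
\end{quote}

The simplest cases suggest that the answer is yes. On the sphere and on the Heisenberg group with their standard contact forms $Q_\theta=0$; every small piece of a hypersurface in $\mathbb C^N$ carries a contact form with $Q=0$ (Sections~\ref{sec:ambient} and~\ref{sec:MA}); and the total $Q$-curvature of a compact $M$ vanishes, a result due to Marugame that is not used here. The force of the conjecture lies in the word ``natural''. On a compact connected $M$, \emph{every} function $p$ with $\int_Mp\,\nu=0$ is the divergence of some horizontal field. Indeed $p\,\nu=d\beta$; writing $\beta=g\,d\theta^n+\theta\wedge\gamma$ and using $g\,d\theta^n=d(g\,\theta\wedge d\theta^{n-1})-dg\wedge\theta\wedge d\theta^{n-1}$, we may take $\beta$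 divisible by $\theta$, and Lemma~\ref{lem:div} below applies. The field so obtained depends on the global geometry of $M$. The conjecture asks for a local formula.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is a natural real horizontal vector field $V=V^aZ_a+V^{\bar a}Z_{\bar a}$ with
\[
Q_\theta=\nabla_aV^a+\nabla_{\bar a}V^{\bar a}
\]
for all $(M,\theta)$ of dimension $2n+1$. Equivalently, the conjecture holds with $V_a=h_{a\bar b}V^{\bar b}$ and $V_{\bar a}=h_{b\bar a}V^b=\overline{V_a}$.
\end{theorem}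

\begin{theorem}\label{thm:complements}
Let $V$ be the field constructed in Section~\ref{sec:residue}.
\begin{enumerate}
\item[(i)] There is a natural linear differential operator $W_\theta$ from real functions to real horizontal vector fields with $P_\theta f=\operatorname{div}W_\theta(f)$, and $W_\theta(f)=0$ on every open set where $f$ is the real part of a CR function.
\item[(ii)] Suppose that near each point $M$ is a hypersurface in $\mathbb C^N$ with coordinates $z$, and $\theta=e^\Upsilon\theta_0$, where $\theta_0$ is the contact form of a Fefferman defining function in the coordinates $z$ (Section~\ref{sec:ambient}) and $\Upsilon$ is locally the real part of a CR function. Then $V=0$.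
\item[(iii)] Let $D=\sum_{k=1}^Nd_kt^k$ be the polynomial with natural coefficients of Proposition~\ref{prop:D}, and let $v$ be the coefficient of $t^N$ in $e^{(N+1)D}$. The natural scalar $v$ is also the divergence of a natural horizontal field.
\item[(iv)] $\int_M\varphi\,Q_\theta\,\nu=-\int_M(V\varphi)\,\nu$ for $\varphi\in C_c^\infty(M)$. In particular the total $Q$-curvature of every compact $M$ is $0$.
\end{enumerate}
\end{theorem}

\subsection{The idea}
Let $M$ be a hypersurface in $\mathbb C^N$. Locally $\theta=e^\Upsilon\theta_0$ with $Q_{\theta_0}=0$, and then $Q_\theta=P_\theta\Upsilon$ by \eqref{eq:transformation}. Integration by parts shows that $P_\theta\Upsilon=1\cdot P_\theta\Upsilon-\Upsilon\cdot P_\theta1$ is a divergence. But $\theta_0$ depends on the holomorphic coordinates, so $\Upsilon$ is determined by $\theta$ only up to pluriharmonic functions, and integration by parts does not say that the resulting field is blind to this ambiguity. We therefore look for a formula in which $\Upsilon$ enters only through $i\partial\bar\partial$ of an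 extension.

Such a formula has two ingredients. First, $P_\theta f$ is an obstruction: for the K\"ahler form $\omega=-i\partial\bar\partial\log r$ of a Fefferman defining function $r$, one extends $f$ to a function $U$ with $\Delta_\omega U=O(r^N)$, and the coefficient of $r^N$ is $P_{\theta_0}f$ up to a constant. In terms of forms, $(P_\theta f)\,\nu$ is the residue along $M$ of the top-degree form $i\partial\bar\partial U\wedge\omega^{n}$. Second, for a suitable defining function $t$ one has $\omega=d(\theta/t)+G$ with $G$ closed and smooth up to $M$, and the residue of a product of $d(\theta/t)^k$ with a smooth closed form is exact, with an explicit primitive divisible by $\theta$.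

Section~\ref{sec:heis} carries this out by hand on the $3$-dimensional Heisenberg group. The work in the general case is to construct $t$, the complex structure, $G$ and $i\partial\bar\partial U$ from $(M,\theta)$ alone, as formal series in $t$ with natural coefficients. This is done in Sections~\ref{sec:nbhd}--\ref{sec:MA}, after the rules for recognizing natural tensors have been collected in Section~\ref{sec:natural}. The residue is computed in Section~\ref{sec:residue}, Theorem~\ref{thm:complements} is proved in Section~\ref{sec:complements}, and Section~\ref{sec:dim3} evaluates the formula for $n=1$ and recovers \eqref{eq:Q3}.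

\section{The $Q$-curvature of a hypersurface}\label{sec:ambient}

Let $M\subset\mathbb C^N$ be a piece of a strictly pseudoconvex hypersurface, $z$ the coordinates of $\mathbb C^N$, and $dV_z=\prod_ji\,dz^j\wedge d\bar z^j$. Let $r$ be a defining function ($M=\{r=0\}$, $dr\ne0$) that is positive on the pseudoconvex side, which means $-i\partial\bar\partial r|_H>0$. Put
\[
J_z[r]=(-1)^N\det\begin{pmatrix}r&r_{\bar k}\\ r_j&r_{j\bar k}\end{pmatrix}.
\]
The determinant equals $r\det(r_{j\bar k}-r_jr_{\bar k}/r)$, and $r_{j\bar k}-r_jr_{\bar k}/r=r\,(\log r)_{j\bar k}$. Hence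
\begin{equation}\label{eq:J}
\frac{(-i\partial\bar\partial\log r)^N}{N!}=r^{-N-1}J_z[r]\,dV_z .
\end{equation}
We call $r$ a \emph{Fefferman defining function} if $J_z[r]=1+O(r^{N+1})$, and we then put $\theta_0=\frac i2(\partial-\bar\partial)r|_{TM}$; this is a contact form, because $d\theta_0=-i\partial\bar\partial r|_{TM}$. By \eqref{eq:J} the Ricci form of $\omega=-i\partial\bar\partial\log r$ is $-(N+1)\omega-i\partial\bar\partial\log J_z[r]$, so the condition says that $\omega$ is asymptotically K\"ahler--Einstein. For the unit sphere and $r=1-|z|^2$ one has $J_z[r]=r+|z|^2=1$.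

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] $J_z[r]>0$ on $M$, and $J_z[\varphi r]=\varphi^{N+1}J_z[r]$ on $M$ for $\varphi>0$. All Fefferman defining functions in the coordinates $z$ induce the same $\theta_0$.
\item[(b)] Let $z'$ be other holomorphic coordinates and $p=\frac1{N+1}\log|\det(\partial z'/\partial z)|^2$, a pluriharmonic function. Then $J_{z'}[e^pr]=J_z[r]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Insert $-i\partial\bar\partial\log r=-r^{-1}i\partial\bar\partial r+r^{-2}i\partial r\wedge\bar\partial r$ into \eqref{eq:J}. On $M$ this gives $J_z[r]\,dV_z=\frac1{n!}(-i\partial\bar\partial r)^n\wedge i\partial r\wedge\bar\partial r$, which is positive because the Levi form is. On $M$ we have $\partial(\varphi r)=\varphi\,\partial r$, and $\partial\bar\partial(\varphi r)=\varphi\,\partial\bar\partial r$ modulo $\partial r$ and $\bar\partial r$; this gives the factor $\varphi^{N+1}$. If $r$ and $\varphi r$ are both Fefferman defining functions, then $\varphi|_M=1$.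

(b) The left side of \eqref{eq:J} is the same for $r$ and $e^pr$, and $dV_{z'}=e^{(N+1)p}dV_z$.
\end{proof}

Thus a change of coordinates multiplies $\theta_0$ by $e^p$ with $p$ pluriharmonic and leaves $\omega$ unchanged. This is the ambiguity described in the introduction.

Let $r$ be a Fefferman defining function. On $\mathbb C^*\times\mathbb C^N\ni(z^0,z)$, near $\mathbb C^*\times M$, put $s=|z^0|^2r$ and $\tilde g_{A\bar B}=-\partial_A\partial_{\bar B}s$, where $A,B=0,\dots,N$. Since $\det\tilde g_{A\bar B}=-|z^0|^{2N}J_z[r]$, this is a nondegenerate K\"ahler metric, the \emph{ambient metric}. Let $\tilde\Delta=\tilde g^{A\bar B}\partial_A\partial_{\bar B}$. A function is \emph{homogeneous of degree $(w,w)$} if it is multiplied by $|\lambda|^{2w}$ under $z^0\mapsto\lambda z^0$. The construction of \cite{FH} gives, with a constant $c_n$ that depends only on normalizations,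
\begin{equation}\label{eq:FH}
P_{\theta_0}f=c_n|z^0|^{2N}\tilde\Delta^N\tilde f\,\big|_{r=0},\qquad Q_\theta=-c_n\,\rho^N\tilde\Delta^N\log\rho\,\big|_{r=0},
\end{equation}
where $\tilde f=\tilde f(z)$ is any smooth extension of $f$, and $\rho$ is homogeneous of degree $(1,1)$ with $\rho|_{r=0}=|z^0|^2e^{-\Upsilon}$ for $\theta=e^\Upsilon\theta_0$. For $\theta_0$ itself take $\rho=|z^0|^2$; its logarithm is pluriharmonic, so $Q_{\theta_0}=0$. With \eqref{eq:transformation},
\begin{equation}\label{eq:QP}
Q_\theta=e^{-N\Upsilon}P_{\theta_0}\Upsilon,\qquad P_\theta f=e^{-N\Upsilon}P_{\theta_0}f\qquad(\theta=e^\Upsilon\theta_0).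
\end{equation}
Replacing $\theta_0$ by a constant multiple changes only $c_n$, since $P_\theta1=0$. We may take $c_n$ real: $\tilde\Delta$ and, by \eqref{eq:transformation}, $P_{\theta_0}$ map real functions to real functions, so \eqref{eq:FH} and \eqref{eq:QP} persist when $c_n$ is replaced by its real part. Put
\[
C_n=c_n\,(n!)^2 .
\]

The $N$-th power of $\tilde\Delta$ is hard to handle directly. The next lemma replaces it by a second-order problem in $\mathbb C^N$.

\begin{lemma}\label{lem:obstruction}
Let $r$ be a Fefferman defining function, $\omega=-i\partial\bar\partial\log r$, and $\Delta_\omega U=N\,i\partial\bar\partial U\wedge\omega^{n}/\omega^N$. If $U$ is a smooth extension of $f$ with $\Delta_\omega U=r^N\psi$ and $\psi$ smooth, then $P_{\theta_0}f=C_n\,\psi|_M$.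
\end{lemma}

\begin{proof}
\emph{The first application of $\tilde\Delta$.} Work on $r>0$. Let $\ell=\log s$ and let $g$ be the Hermitian form of $\omega$, pulled back to the $(z^0,z)$-space; thus $\Delta_\omega U=g^{j\bar k}U_{j\bar k}$. Since $\log|z^0|^2$ is pluriharmonic, $-\ell_{A\bar B}=g_{A\bar B}$, and
\[
\tilde g_{A\bar B}=-s(\ell_{A\bar B}+\ell_A\ell_{\bar B})=s(g_{A\bar B}-\ell_A\ell_{\bar B}).
\]
The field $K=z^0\partial_{z^0}$ satisfies $\partial\ell(K)=1$ and $g(K,\cdot)=0$, so it is $\tilde g$-orthogonal to $\ker\partial\ell$. On $\ker\partial\ell$, which projects isomorphically onto the $(1,0)$-vectors in $z$, we have $\tilde g=sg$. For $U=U(z)$ the form $\partial\bar\partial U$ is annihilated by $K$, so its $\tilde g$-trace is its trace over $\ker\partial\ell$, and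
\[
\tilde\Delta U=s^{-1}\Delta_\omega U=s^{N-1}\eta,\qquad \eta=|z^0|^{-2N}\psi .
\]
Both sides are smooth, so this holds on $r\ge0$ with all derivatives.

\emph{The remaining $N-1$ applications.} Differentiating $Ks=s$ gives $K^As_{A\bar B}=s_{\bar B}$, that is, $\tilde g^{A\bar B}s_{\bar B}=-K^A$. Hence $\tilde g^{A\bar B}s_As_{\bar B}=-s$; also $\tilde\Delta s=-(N+1)$. So $\tilde\Delta s^k=-k(N+1)s^{k-1}-k(k-1)s^{k-1}=-k(N+k)s^{k-1}$. For $\eta$ homogeneous of degree $(w,w)$ the cross terms in $\tilde\Delta(s^k\eta)$ are $-ks^{k-1}(K+\bar K)\eta=-2kw\,s^{k-1}\eta$. Therefore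
\begin{equation}\label{eq:commute}
\tilde\Delta(s^k\eta)=s^k\tilde\Delta\eta-k(2w+N+k)s^{k-1}\eta .
\end{equation}
For $w=-N$ this reads $\tilde\Delta(s^k\eta)=s^{k-1}\eta'$ with $\eta'=k(N-k)\eta+s\tilde\Delta\eta$, which is again homogeneous of degree $(-N,-N)$ and equals $k(N-k)\eta$ on $s=0$. Applying this for $k=N-1,\dots,1$ gives $\tilde\Delta^{N}U|_{s=0}=\prod_{k=1}^{N-1}k(N-k)\cdot\eta=(n!)^2\eta$.
\end{proof}

Formula \eqref{eq:commute} also explains the exponent $N$ in \eqref{eq:FH}. By induction it gives $\tilde\Delta^k(s\eta)=s\tilde\Delta^k\eta-k(2w+N+2-k)\tilde\Delta^{k-1}\eta$. Two extensions of $f$ differ by $s\eta$ with $w=-1$, and the last coefficient then vanishes exactly for $k=N$.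

\section{The model: the Heisenberg group of dimension three}\label{sec:heis}

In $\mathbb C^2\ni(z,w)$ let $t=2\operatorname{Im}w-|z|^2$, $M=\{t=0\}$ and $x=\operatorname{Re}w$. Expanding the determinant along its last row $(t_w,0,0)=(-i,0,0)$ gives $J[t]=1$, so $t$ is a Fefferman defining function. In the coordinates $(z,x,t)$, which identify $\mathbb C^2$ with $M\times\mathbb R$,
\[
\theta=\tfrac i2(\partial-\bar\partial)t=dx+\tfrac i2(z\,d\bar z-\bar z\,dz),\qquad d\theta=i\,dz\wedge d\bar z .
\]
The form $\theta$ contains neither $t$ nor $dt$: it is the pullback of the contact form $\theta_0$ of $M$. We have $T=\partial_x$, $Z=\partial_z+\frac i2\bar z\,\partial_x$, $[Z,\bar Z]=-iT$, and $T$ commutes with $Z$ and $\bar Z$. As $\theta^1=dz$ is closed, \eqref{eq:structure} holds with $\varpi_1{}^1=0$ and $A=0$, so $\operatorname{div}W=ZW^1+\bar ZW^{\bar1}$. Put $L=\frac12(Z\bar Z+\bar ZZ)$, so that $Z\bar Z=L-\frac i2T$ and $\bar ZZ=L+\frac i2T$. The $(0,1)$-vectors of $\mathbb C^2$ are spanned by $\bar Z$ and $\bar\xi=\partial_t-\frac i2T=-i\partial_{\bar w}$,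 with dual forms $d\bar z$ and $\bar\partial t=\frac12dt+i\theta$.

For a function $U$ we have $\bar\partial U=\bar ZU\,d\bar z+\bar\xi U\,\bar\partial t$. Differentiate, using $\partial\bar\partial t=-dz\wedge d\bar z$, $i\partial t\wedge\bar\partial t=\theta\wedge dt$, $Z\bar Z-\bar\xi=L-\partial_t$ and $\xi\bar\xi=\partial_t^2+\frac14T^2$:
\begin{equation}\label{eq:heisF}
F:=i\partial\bar\partial U=(L-\partial_t)U\,d\theta+(\partial_t^2+\tfrac14T^2)U\,\theta\wedge dt+i\,\xi\bar ZU\,\partial t\wedge d\bar z+i\,Z\bar\xi U\,dz\wedge\bar\partial t .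
\end{equation}
Further $\omega=-i\partial\bar\partial\log t=t^{-1}d\theta+t^{-2}\theta\wedge dt=d(\theta/t)$ and $\omega^2=2t^{-3}\nu\wedge dt$. Only the first two terms of \eqref{eq:heisF} contribute to $F\wedge\omega$, and
\[
\Delta_\omega U=t(L-\partial_t)U+t^2(\partial_t^2+\tfrac14T^2)U .
\]
For $U=f+tf_1$ this is $t(Lf-f_1)+t^2(Lf_1+\frac14T^2f)+O(t^3)$. So we must take $f_1=Lf$. A further term $t^2f_2$ would contribute $-2t^2f_2+2t^2f_2+O(t^3)$ and cannot remove the coefficient of $t^2$. By Lemma~\ref{lem:obstruction},
\[
P_\theta f=C_1\,q_f,\qquad q_f=(L^2+\tfrac14T^2)f .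
\]

Now we read $q_f$ as a residue. On the one hand, $F\wedge\omega=\frac12(\Delta_\omega U)\,\omega^2=(t^{-1}q_f+O(1))\,\nu\wedge dt$. On the other hand, $F$ is closed, so $F\wedge\omega=d(t^{-1}\theta\wedge F)$. Write $F=F^0+dt\wedge F^1$ with $t$-dependent forms $F^0,F^1$ on $M$. Then $t^{-1}\theta\wedge F=t^{-1}\theta\wedge F^0-t^{-1}\theta\wedge F^1\wedge dt$. The first term has top degree on $M$, so its differential is a $t$-derivative, and the $t$-derivative of a Laurent series has no $t^{-1}$ term. Comparing the coefficients of $t^{-1}$ gives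
\[
q_f\,\nu=d\beta,\qquad\beta=-\theta\wedge F^1|_{t=0}.
\]
By \eqref{eq:heisF}, $F^1=\frac i2(\xi\bar ZU\,d\bar z-Z\bar\xi U\,dz)$ modulo $\theta$. At $t=0$ we have $\xi\bar ZU=\bar Z(L+\frac i2T)f=\bar Z\bar ZZf$ and $Z\bar\xi U=ZZ\bar Zf$. Hence $d\beta=\frac12(Z\bar Z\bar ZZ+\bar ZZZ\bar Z)f\cdot\nu$, that is,
\[
q_f=\operatorname{div}W,\qquad W=\tfrac12\big((\bar Z\bar ZZf)\,Z+(ZZ\bar Zf)\,\bar Z\big).
\]
This agrees with the value found above, since $Z\bar Z\cdot\bar ZZ=\bar ZZ\cdot Z\bar Z=L^2+\frac14T^2$. The residue has selected, among the many ways of writing $q_f$ as a divergence, one that kills the real part of a CR function $\phi$: $ZZ\bar Z\phi=0$, and $ZZ\bar Z\bar\phi=Z(-iT\bar\phi)=-iTZ\bar\phi=0$ because $Z\bar\phi=0$.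

Three features made this work: a product structure $M\times\mathbb R_t$ in which $\frac i2(\partial-\bar\partial)t$ is the pullback of $\theta$; the closedness of $F$; and the equality $\omega=d(\theta/t)$. In general the first can be arranged formally, the second survives, and the third holds up to a smooth closed form.

\section{Natural tensors}\label{sec:natural}

In Definition~\ref{def:natural} we take the covariant derivatives in the directions of $H$, and we allow $h_{a\bar b}$, $h^{a\bar b}$, $\delta_a^b$ as factors, so that $\theta$, $d\theta$, $T$ and the projections onto $T^{1,0}M$, $T^{0,1}M$ are natural. For a tensor with at most one free index such factors are absorbed into the contractions (or give a constant), so Theorem~\ref{thm:main} is not affected.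

\begin{lemma}\label{lem:calculus}
Natural tensors are closed under linear combinations, tensor products, contractions, conjugation and $\nabla$, including $\nabla_T$. Moreover:
\begin{enumerate}
\item[(a)] $\operatorname{Tor}$ and the full curvature form $\Omega_b{}^a$ are natural;
\item[(b)] $d$ on forms, and the exterior covariant derivative $d^\nabla$ on forms with values in $T^{1,0}M$, preserve naturality;
\item[(c)] $\mathcal L_TY=\nabla_TY+\mathcal AY$, where $\mathcal A=-\operatorname{Tor}(T,\cdot)$ is natural, $\mathcal AT=0$, and $\mathcal A=\mathcal A_++\mathcal A_-$ with $\mathcal A_+\colon T^{0,1}M\to T^{1,0}M$, $\mathcal A_-\colon T^{1,0}M\to T^{0,1}M$;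
\item[(d)] if $\Phi$ is a natural form of degree $2n+1$, then $\Phi/\nu$ is a natural scalar.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\nabla h=0$, the forms $\Omega_{a\bar b}$ satisfy $\overline{\Omega_{a\bar b}}=-\Omega_{b\bar a}$; this gives $\overline{R_{a\bar bc\bar d}}=R_{b\bar ad\bar c}$ and closure under conjugation. Closure under $\nabla_a,\nabla_{\bar a}$ is the Leibniz rule. For $\nabla_T$, the Ricci identity and \eqref{eq:torsion} give, for a tensor $\Xi$,
\[
\nabla_a\nabla_{\bar b}\Xi-\nabla_{\bar b}\nabla_a\Xi=\Omega(Z_a,Z_{\bar b})\cdot\Xi-ih_{a\bar b}\nabla_T\Xi ,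
\]
and the trace with $h^{a\bar b}$ expresses $n\,\nabla_T\Xi$ through horizontal derivatives and $R$.

The torsion is natural by \eqref{eq:torsion}. For a $1$-form $\alpha$, scalar or vector valued, $d^\nabla\alpha(Y,Y')=(\nabla_Y\alpha)(Y')-(\nabla_{Y'}\alpha)(Y)+\alpha(\operatorname{Tor}(Y,Y'))$; in any degree $d^\nabla$ is the alternation of $\nabla$ plus a contraction with $\operatorname{Tor}$, since both sides are derivations. This is (b). That the components of $\Omega$ other than $R$ are expressed through $A$ and $\nabla A$ is contained in Webster's structure equations, and is seen as follows. Applying $d^\nabla$ to \eqref{eq:structure} gives $\Omega_b{}^a\wedge\theta^b=d^\nabla(A^a{}_{\bar b}\theta\wedge\theta^{\bar b})$, and the right side is natural by (b). Evaluating on $(Z_{\bar c},Z_{\bar d},Z_b)$ and $(T,Z_{\bar c},Z_b)$ yields $\Omega_b{}^a(Z_{\bar c},Z_{\bar d})$ and $\Omega_b{}^a(T,Z_{\bar c})$; the symmetry $\overline{\Omega_{a\bar b}}=-\Omega_{b\bar a}$ yields the components on $(Z_c,Z_d)$ and $(T,Z_c)$. This proves (a). Part (c) is the definition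 of torsion together with $\nabla T=0$ and \eqref{eq:torsion}. For (d), in a unitary frame
\[
h^{a_1\bar b_1}\cdots h^{a_n\bar b_n}\,\Phi(T,Z_{a_1},\dots,Z_{a_n},Z_{\bar b_1},\dots,Z_{\bar b_n})=n!\,\Phi(T,Z_1,\dots,Z_n,Z_{\bar1},\dots,Z_{\bar n}),
\]
which is a constant depending only on $n$ times $\Phi/\nu$.
\end{proof}

The formulas of Section~\ref{sec:ambient} need an embedding, whereas the theorem concerns abstract CR manifolds. Natural tensors see only jets, and on the level of jets an embedding always exists.

\begin{lemma}\label{lem:jets}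
For every $(M,\theta)$ and $p\in M$ there are, near $p$, a CR structure induced by an embedding as a strictly pseudoconvex hypersurface in $\mathbb C^N$ and a contact form $\theta'$ for it, which have the same Taylor series at $p$ as $T^{0,1}M$ and $\theta$. Consequently, an identity whose two sides depend at each point only on finite jets of $T^{0,1}M$, $\theta$ and possibly a function $f$ holds for all $(M,\theta)$ if it holds for all pieces of strictly pseudoconvex hypersurfaces in $\mathbb C^N$ with arbitrary contact form.
\end{lemma}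

The lemma applies to natural tensors, in particular to $Q_\theta$, and to $P_\theta f$ for real $f$, because $P_\theta f=e^{Nf}Q_{e^f\theta}-Q_\theta$.

\begin{proof}
Take real coordinates $x$ centered at $p$ and replace functions and vector fields by their Taylor series. Make a complex linear change of the formal variables, $x\mapsto(y_1,\dots,y_n,w_1,\dots,w_N)$, such that $T^{0,1}_pM$ is spanned by the $\partial_{y_j}$. Then $T^{0,1}M$ has a unique frame of the form $\bar Z_j=\partial_{y_j}+\sum_km_j^k\partial_{w_k}$, and $m_j^k(0)=0$. The bracket $[\bar Z_j,\bar Z_k]$ has no $\partial_y$-component and, by integrability, is a combination of the $\bar Z_i$; so it vanishes. Put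
\[
u_k=\sum_\alpha\frac{(-y)^\alpha}{\alpha!}\,\bar Z^\alpha w_k ,
\]
a formal series since the $\alpha$-th term has order at least $|\alpha|$. As $\bar Z_jy_i=\delta_{ij}$ and the $\bar Z_j$ commute, $\bar Z_j$ maps the $\alpha$-th term to $\frac{(-y)^\alpha}{\alpha!}\bar Z^{\alpha+e_j}w_k-\frac{(-y)^{\alpha-e_j}}{(\alpha-e_j)!}\bar Z^\alpha w_k$, where $e_j$ is the $j$-th unit multi-index and the second term is absent if $\alpha_j=0$. The sum telescopes, so $\bar Z_ju_k=0$. Also $du_k(p)=dw_k-\sum_jm_j^k(0)\,dy_j=dw_k$, and these $N$ forms are a basis of the annihilator of $T_p^{0,1}M$.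

By Borel's lemma there are smooth complex functions $z^k$ near $p$ with Taylor series $u_k$. A real vector killed by all $dz^k(p)$ lies in $T^{0,1}_pM$, hence also in $T^{1,0}_pM$, and is $0$. So $z$ embeds a neighborhood of $p$ as a hypersurface in $\mathbb C^N$. The induced bundle $\ker(dz^1,\dots,dz^N)$ has rank $n$ and a frame $\partial_{y_j}+\sum_k m'^{\,k}_j\partial_{w_k}$, whose coefficients solve a linear system with the matrix $(\partial z^l/\partial w_k)$, equal to the identity at $p$. The Taylor series of the $m_j^k$ solve the same system, so the two bundles have the same Taylor series at $p$. Choose a real field $Y_0$ with $\theta(Y_0)=1$, and let $\theta'$ annihilate the induced real distribution with $\theta'(Y_0)=1$. Then $\theta'$ has the Taylor series of $\theta$, and its Levi form is positive near $p$.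
\end{proof}

\section{The canonical formal complex neighborhood}\label{sec:nbhd}

We want the product structure of Section~\ref{sec:heis} for every $(M,\theta)$. There the field $\partial_t-\frac i2T$ was of type $(0,1)$, so a holomorphic function satisfies $\partial_t\phi=\frac i2T\phi$ and is recovered from its boundary value as $\exp(\frac{it}2T)\phi|_M$: the level sets of $t$ are the images of $M$ under the Reeb flow in imaginary time. For smooth data this makes sense as a formal series in $t$, and we take it as the definition.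

On $X=M\times\mathbb R_t$ we work with formal series $\sum_jt^j(\alpha_j+dt\wedge\alpha_j')$, where $\alpha_j,\alpha_j'$ are forms on $M$ and only finitely many negative $j$ occur; vector fields are treated in the same way. A series is \emph{regular} if no negative $j$ occurs, $O(t^k)$ means $t^k$ times a regular series, and $[t^k]$ denotes the coefficient of $t^k$. A series is \emph{natural} if all its coefficients are. Conjugation treats $t$ as real, and $d=d_M+dt\wedge\partial_t$ preserves naturality.

Put $\bar\xi=\partial_t-\frac i2T$, and for a section $\bar Z$ of $T^{0,1}M$ put $\bar Z_t=\exp(\frac{it}2\mathcal L_T)\bar Z$. This series is horizontal, because $\mathcal L_T\theta=0$. Let $H^{0,1}_t$ be the span of the $\bar Z_t$ over regular function series, $T^{0,1}X$ the span of $\bar\xi$ and $H_t^{0,1}$, and $H^{1,0}_t$, $T^{1,0}X$ their conjugates.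

\begin{proposition}\label{prop:nbhd}
$T^{0,1}X$ is closed under brackets, $\mathbb CTX=T^{1,0}X\oplus T^{0,1}X$, and the two projections are natural. More precisely, $H^{0,1}_t=\{y+\mu y:\ y\in T^{0,1}M\}$, where $\mu\colon T^{0,1}M\to T^{1,0}M$ is the natural series determined by
\begin{equation}\label{eq:riccati}
\partial_t\mu=\tfrac i2\big(\nabla_T\mu+\mathcal A_+-\mu\mathcal A_-\mu\big),\qquad\mu|_{t=0}=0,
\end{equation}
and the forms $\frac12dt-i\theta$ and $\theta^a_t=\theta^a-\mu^a{}_{\bar b}\theta^{\bar b}$ are a coframe of type $(1,0)$. If $\phi$ is a CR function, then $\exp(\frac{it}2T)\phi$ is annihilated by $T^{0,1}X$.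
\end{proposition}

\begin{proof}
The Lie derivative $\mathcal L_T$ is a derivation for brackets and for the products $fY$ and $Yf$, so its exponential is multiplicative for all three. Hence the $\bar Z_{a,t}$ obtained from a local frame form a basis of $H^{0,1}_t$, and $[\bar Z_t,\bar Z'_t]=[\bar Z,\bar Z']_t$ lies in $H_t^{0,1}$; this is where integrability enters. Moreover $[\bar\xi,\bar Z_t]=\partial_t\bar Z_t-\frac i2\mathcal L_T\bar Z_t=0$. The fields $\xi,\bar\xi,\bar Z_{a,t}$ and $\overline{\bar Z_{a,t}}$ are a frame at $t=0$, hence over formal series. For a CR function, $\bar\xi\exp(\frac{it}2T)\phi=0$ and $\bar Z_t\exp(\frac{it}2T)\phi=\exp(\frac{it}2T)(\bar Z\phi)=0$.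

Since $\bar Z_t=\bar Z+O(t)$, the module $H^{0,1}_t$ is the graph of a series $\mu=O(t)$. Write $\bar Z_t=y+\mu y$ and split $\partial_t\bar Z_t=\frac i2(\nabla_T+\mathcal A)\bar Z_t$ into types on $M$:
\[
\partial_ty=\tfrac i2(\nabla_Ty+\mathcal A_-\mu y),\qquad(\partial_t\mu)y+\mu\,\partial_ty=\tfrac i2\big(\mathcal A_+y+(\nabla_T\mu)y+\mu\nabla_Ty\big).
\]
Inserting the first equation into the second gives \eqref{eq:riccati}, which determines the coefficients of $\mu$ recursively as natural tensors. The forms $\frac12dt-i\theta$ and $\theta_t^a$ vanish on $\bar\xi$ and on $y+\mu y$, and they are independent at $t=0$. On the span of $\partial_t,T$ the projections have constant coefficients. If a horizontal vector with components $w^{1,0},w^{0,1}$ on $M$ is written as $(y+\mu y)+(y'+\bar\mu y')$, then $w^{0,1}-\bar\mu w^{1,0}=(1-\bar\mu\mu)y$. So its projection to $T^{0,1}X$ is $y+\mu y$ with $y=\sum_{j\ge0}(\bar\mu\mu)^j(w^{0,1}-\bar\mu w^{1,0})$, which is natural.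
\end{proof}

From now on types refer to this structure on $X$. As on a complex manifold, the formula $d\alpha(Y,Y')=Y\alpha(Y')-Y'\alpha(Y)-\alpha([Y,Y'])$ shows that $d$ of a $(1,0)$-form has no $(0,2)$-part. Hence $d=\partial+\bar\partial$, $\partial^2=\bar\partial^2=0$, and $i\partial\bar\partial f=d(i\bar\partial f)=-d(i\partial f)$ is closed, real for real $f$, and natural for natural $f$. Since $dt=(\frac12dt-i\theta)+(\frac12dt+i\theta)$,
\begin{equation}\label{eq:t}
\partial t=\tfrac12dt-i\theta,\qquad\theta=\tfrac i2(\partial-\bar\partial)t,\qquad i\partial\bar\partial t=-d\theta,\qquad i\partial t\wedge\bar\partial t=\theta\wedge dt .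
\end{equation}
In particular $d\theta$ has type $(1,1)$, and $(i\partial\bar\partial t)^N=0$ because $d\theta$ is pulled back from $M$. Put $\omega_0=-i\partial\bar\partial\log t:=-t^{-1}i\partial\bar\partial t+t^{-2}i\partial t\wedge\bar\partial t$. Then $\omega_0=d(\theta/t)$ and
\begin{equation}\label{eq:omega0}
\omega_0^k=t^{-k}d\theta^k+k\,t^{-k-1}\theta\wedge dt\wedge d\theta^{k-1}\quad(k\ge1),\qquad\omega_0^N=Nt^{-N-1}\nu\wedge dt .
\end{equation}

For an embedded $M$ the formal structure is the Taylor expansion of the true one.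

\begin{lemma}\label{lem:embedded}
Let $M\subset\mathbb C^N$ be a hypersurface with a contact form $\theta$. After shrinking $M$, there is a diffeomorphism of a neighborhood of $M\times\{0\}$ in $X$ onto a neighborhood of $M$ in $\mathbb C^N$, equal to the identity on $M$, such that Taylor expansion in $t$ commutes with $d$, $\partial$ and $\bar\partial$. The function $t$ becomes a defining function that is positive on the pseudoconvex side.
\end{lemma}

\begin{proof}
The restrictions $z^j|_M$ are CR functions, so the series $\zeta^j=\exp(\frac{it}2T)z^j$ are annihilated by $T^{0,1}X$. By Borel's lemma choose smooth functions with these Taylor series in $t$. They define a map to $\mathbb C^N$ that is the identity on $M$ and sends $\partial_t$ at $t=0$ to the vector with components $\frac i2Tz^j$, that is, to $\frac12JT$, where $J$ is the complex structure of $\mathbb C^N$. Since $T\notin H=TM\cap JTM$, this vector is transversal to $M$, and the map is a local diffeomorphism. The series $d\zeta^j$ are $N$ forms of type $(1,0)$, independent at $t=0$, so they are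 a formal $(1,0)$-coframe; thus the true and the formal types agree. Finally $-i\partial\bar\partial t|_H=d\theta|_H>0$ on $M$.
\end{proof}

In this situation, called the \emph{embedded case}, we identify both sides, and identities between smooth objects and series are identities of Taylor series in $t$.

\begin{example}\label{ex:sphere1}
For the Heisenberg group $\exp(\frac{it}2T)(w|_M)=x+\frac i2|z|^2+\frac{i}2t=w$, so we recover the coordinates of Section~\ref{sec:heis}. For the unit sphere in $\mathbb C^N$ with $\theta=\frac i2\sum_j(z^jd\bar z^j-\bar z^jdz^j)$ we have $Tz^j=iz^j$, so $\zeta=e^{-t/2}z$ and $t=-\log|\zeta|^2$.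
\end{example}

\section{The natural form $\Gamma$}\label{sec:Gamma}

In the embedded case $t$ is in general not a Fefferman defining function. The first correction is governed by $E=\log J_z[t]$: by Lemma~\ref{lem:J}(a), $J_z[te^{-E/(N+1)}]=1$ on $M$. The function $E$ depends on the coordinates $z$, but only up to a pluriharmonic summand, since $dV_z$ does. So $i\partial\bar\partial E$ has a chance to be natural. To see that it is, note that by \eqref{eq:J} and \eqref{eq:omega0}
\begin{equation}\label{eq:E}
\nu\wedge dt=n!\,e^E\,dV_z ,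
\end{equation}
so $e^{-E}$ is the squared norm of the holomorphic form $dz^1\wedge\dots\wedge dz^N$ with respect to the volume form $\nu\wedge dt$, and $i\partial\bar\partial E$ is the curvature of this metric on $(N,0)$-forms. We compute it in a frame of $(N,0)$-forms built from a unitary coframe on $M$.

Pull $T^{1,0}M$ and $\nabla$ back to $X$. The $T^{1,0}M$-valued $1$-form $\Theta=\theta^a_t\otimes Z_a$ is the projection onto $T^{1,0}M$ minus $\mu$, so it is natural, and so is $\Psi=\Psi^a\otimes Z_a=d^\nabla\Theta$, where
\begin{equation}\label{eq:Psi}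
\Psi^a=d\theta^a_t+\varpi_b{}^a\wedge\theta^b_t .
\end{equation}
Let $e_a\in H^{1,0}_t$ be the frame dual to $\theta^a_t$. Explicitly $e_a=(1+\bar\mu)(1-\mu\bar\mu)^{-1}Z_a$, so $Z_a\mapsto e_a$ is a natural map. The frame $\xi,e_a,\bar\xi,\bar e_a$ is dual to $\partial t,\theta_t^a,\bar\partial t,\overline{\theta^a_t}$. Define a natural $(0,1)$-form $\eta$ and a natural function $\kappa$ by
\[
\eta(\bar Y)=\sum_a\Psi^a(\bar Y,e_a)\quad(\bar Y\in T^{0,1}X),\qquad\kappa=\det(1-\mu\bar\mu).
\]
Here $\log\kappa=-\sum_{j\ge1}\frac1j\operatorname{tr}(\mu\bar\mu)^j$ is natural, real because $\operatorname{tr}(\bar\mu\mu)^j=\operatorname{tr}(\mu\bar\mu)^j$, and $O(t^2)$. In a unitary frame let $\varpi=\varpi_a{}^a$. Then $\bar\varpi=-\varpi$, and $d\varpi=\Omega_a{}^a$ is natural although $\varpi$ is not. Put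
\begin{equation}\label{eq:Gamma}
\Gamma=i\,d(\eta-\bar\eta)-i\,\Omega_a{}^a-i\partial\bar\partial\log\kappa .
\end{equation}
This is a regular, real, closed, natural $2$-form series on every $(M,\theta)$.

\begin{lemma}\label{lem:sigma}
In a local unitary frame let $\sigma=\partial t\wedge\theta_t^1\wedge\dots\wedge\theta_t^n$. Then $d\sigma=(\eta-\varpi^{0,1})\wedge\sigma$, where $\varpi^{0,1}$ is the $(0,1)$-part of $\varpi$ on $X$, and $\sigma\wedge\bar\sigma=c\,\kappa\,\nu\wedge dt$ with a constant $c\ne0$ depending only on $n$.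
\end{lemma}

\begin{proof}
We have
\[
d\sigma=d\partial t\wedge\theta^1_t\wedge\dots\wedge\theta^n_t-\partial t\wedge\sum_a(-1)^{a-1}\theta^1_t\wedge\dots\wedge d\theta^a_t\wedge\dots\wedge\theta^n_t .
\]
The form $d\partial t=-i\,d\theta$ has type $(1,1)$ and is annihilated by $\xi$ and $\bar\xi$, so it is a combination of the $\theta^a_t\wedge\overline{\theta^b_t}$, and the first term vanishes. By \eqref{eq:Psi}, $\Psi^a$ has no $(0,2)$-part. So $\Psi^a=\chi^a{}_b\wedge\theta^b_t$ with $(0,1)$-forms $\chi^a{}_b$, modulo $(2,0)$-forms and multiples of $\partial t$. Evaluating on $(\bar Y,e_b)$ kills the neglected terms, because $\partial t(\bar Y)=\partial t(e_b)=0$; thus $\chi^a{}_b(\bar Y)=\Psi^a(\bar Y,e_b)$ and $\chi^a{}_a=\eta$. The neglected terms do not contribute to $d\sigma$ either, since there are no $(N+1,0)$-forms and $\partial t\wedge\partial t=0$. In the $a$-th summand we may therefore replace $d\theta^a_t$ by $(\chi^a{}_b-(\varpi_b{}^a)^{0,1})\wedge\theta^b_t$, of which only $b=a$ survives. This gives $d\sigma=-\partial t\wedge(\eta-\varpi^{0,1})\wedge\theta^1_t\wedge\dots\wedge\theta_t^n=(\eta-\varpi^{0,1})\wedge\sigma$.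

The forms $(\theta^a_t,\overline{\theta^a_t})$ arise from $(\theta^a,\theta^{\bar a})$ by the matrix $\left(\begin{smallmatrix}1&-\mu\\-\bar\mu&1\end{smallmatrix}\right)$ of determinant $\kappa$. The product of all $\theta^a,\theta^{\bar a}$ is a constant times $d\theta^n$, and $\partial t\wedge\bar\partial t=-i\,\theta\wedge dt$.
\end{proof}

\begin{proposition}\label{prop:Gamma}
In the embedded case $\Gamma=i\partial\bar\partial E$, where $E=\log J_z[t]$.
\end{proposition}

\begin{proof}
The logarithm is defined near $M$ by Lemma~\ref{lem:J}(a), that is, by strict pseudoconvexity. Write $dz^1\wedge\dots\wedge dz^N=\lambda\sigma$ with a regular series $\lambda$ that does not vanish at $t=0$. By Lemma~\ref{lem:sigma}, $dV_z$ is a constant times $|\lambda|^2\kappa\,\nu\wedge dt$, so \eqref{eq:E} gives $E=-\log\lambda-\log\bar\lambda-\log\kappa+\text{const}$, locally. Let $\eta_\sigma=\eta-\varpi^{0,1}$. From $d(\lambda\sigma)=0$ we get $\bar\partial\log\lambda=-\eta_\sigma$, hence $\partial\log\bar\lambda=-\bar\eta_\sigma$, and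
\[
i\partial\bar\partial(\log\lambda+\log\bar\lambda)=i\,d\bar\partial\log\lambda-i\,d\partial\log\bar\lambda=-i\,d(\eta_\sigma-\bar\eta_\sigma).
\]
Since $\bar\varpi=-\varpi$, the conjugate of $\varpi^{0,1}$ is $-\varpi^{1,0}$, so $\eta_\sigma-\bar\eta_\sigma=\eta-\bar\eta-\varpi$. Comparing with \eqref{eq:Gamma} finishes the proof.
\end{proof}

\section{Asymptotic solutions and the formula for $Q_\theta$}\label{sec:MA}

Two equations remain to be solved up to finite order in $t$: the Monge--Amp\`ere equation $J_z[r]=1$, and the Laplace equation of Lemma~\ref{lem:obstruction}. Both will be written so that only $\Gamma$, and not $E$, appears. Both are governed by the leading behavior of the Laplacian at $t=0$.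

\subsection{The indicial polynomial}
Let $G$ be any regular $2$-form series and $\omega=\omega_0+G$. Let $\Phi$ be a regular form of degree $2(N-j)$. Expanding $\omega^j$ and using \eqref{eq:omega0} gives
\begin{equation}\label{eq:orders}
\Phi\wedge\omega^j=O(t^{-j-1}),\qquad\Phi\wedge\omega^j=O(t^{-j})\ \text{ if $\Phi$ is divisible by $\partial t$ or $\bar\partial t$},
\end{equation}
the latter because $\partial t\wedge\theta\wedge dt=\bar\partial t\wedge\theta\wedge dt=0$. Consequently $\omega^N=(N+O(t))\,t^{-N-1}\nu\wedge dt$. For a regular $2$-form $\Phi$ and a regular function $U$ put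
\[
\operatorname{tr}_\omega\Phi=N\,\Phi\wedge\omega^n/\omega^N,\qquad\Delta_\omega U=\operatorname{tr}_\omega(i\partial\bar\partial U).
\]
Then $\operatorname{tr}_\omega\Phi=O(t)$ by \eqref{eq:orders}. If $G$ and $\Phi$ are natural, so is $\operatorname{tr}_\omega\Phi$, by Lemma~\ref{lem:calculus}(d) and because we divide by a series with constant leading coefficient.

\begin{lemma}\label{lem:indicial}
For $k\ge0$ and a regular function series $g$, $\ \Delta_\omega(t^kg)=k(k-N)\,t^kg+O(t^{k+1})$.
\end{lemma}

\begin{proof}
By \eqref{eq:t},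
\begin{equation}\label{eq:ddbar}
i\partial\bar\partial(t^kg)=k(k-1)t^{k-2}g\,\theta\wedge dt-kt^{k-1}g\,d\theta+kt^{k-1}i(\partial t\wedge\bar\partial g+\partial g\wedge\bar\partial t)+t^k\,i\partial\bar\partial g .
\end{equation}
We multiply by $\omega^n$. In $\theta\wedge dt\wedge\omega^n$ the factor $\omega_0$ may be replaced by $t^{-1}d\theta$, so this product is $t^{-n}\nu\wedge dt+O(t^{-n+1})$. Since $d\theta^N=0$, we have $d\theta\wedge\omega_0^n=nt^{-N}\nu\wedge dt$, and the terms containing $G$ are $O(t^{-n})$. By \eqref{eq:orders} the last two terms of \eqref{eq:ddbar} contribute $O(t^{k-N})$. Altogether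
\[
N\,i\partial\bar\partial(t^kg)\wedge\omega^n=N\big(k(k-1)-kn\big)t^{k-N-1}g\,\nu\wedge dt+O(t^{k-N}),
\]
and $k(k-1)-kn=k(k-N)$. Divide by $\omega^N$.
\end{proof}

\begin{lemma}\label{lem:solve}
Let $f$ be a function on $M$ and $\psi=O(t)$ a function series. There are unique functions $f_1,\dots,f_n$ on $M$ with $\Delta_\omega(f+\sum_{k=1}^nf_kt^k)=\psi+O(t^N)$. They are linear in $(f,\psi)$, natural if $G$ and $\psi$ are natural, and real if $G,f,\psi$ are real. If $U$ is a regular series with $U|_{t=0}=0$ and $\Delta_\omega U=O(t^N)$, then $U=O(t^N)$.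
\end{lemma}

\begin{proof}
We have $\Delta_\omega f-\psi=O(t)$. If $\Delta_\omega(f+\dots+f_{k-1}t^{k-1})-\psi=gt^k+O(t^{k+1})$ with $1\le k\le n$, we take $f_k=g/(k(N-k))$, by Lemma~\ref{lem:indicial}. If $U=gt^k+O(t^{k+1})$ with $1\le k\le n$ and $\Delta_\omega U=O(t^N)$, then $k(k-N)g=0$, so $g=0$. This gives the last statement and uniqueness.
\end{proof}

At $k=N$ the indicial polynomial vanishes and the recursion stops; the coefficient of $t^N$ that is left over is the obstruction of Lemma~\ref{lem:obstruction}.

\subsection{The Monge--Amp\`ere equation}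
In the embedded case try $r=t\exp(-\frac E{N+1}-D)$ with $D=O(t)$. Then $-i\partial\bar\partial\log r=\omega_0+\frac1{N+1}\Gamma+i\partial\bar\partial D$, while $r^{-N-1}dV_z=e^{(N+1)D}t^{-N-1}e^EdV_z=e^{(N+1)D}\omega_0^N/N!$. So by \eqref{eq:J} the condition on $J_z[r]$ turns into an equation that makes sense on every $(M,\theta)$.

\begin{proposition}\label{prop:D}
There are unique functions $d_1,\dots,d_N$ on $M$ such that $D=\sum_{k=1}^Nd_kt^k$ satisfies
\begin{equation}\label{eq:MA}
\big(\omega_0+\tfrac1{N+1}\Gamma+i\partial\bar\partial D\big)^N=e^{(N+1)D}\,\omega_0^N+O(1).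
\end{equation}
They are real and natural.
\end{proposition}

\begin{proof}
For a polynomial $D=O(t)$ let $\mathcal E(D)$ be the difference of the left side and $e^{(N+1)D}\omega_0^N$, divided by $\omega_0^N=Nt^{-N-1}\nu\wedge dt$. We need $\mathcal E(D)=O(t^{N+1})$, and $\mathcal E(0)=O(t)$ by \eqref{eq:orders}. We claim that for $k\ge1$ and a function $g$ on $M$
\begin{equation}\label{eq:MAstep}
\mathcal E(D+t^kg)=\mathcal E(D)+(k+1)(k-N-1)\,g\,t^k+O(t^{k+1}).
\end{equation}
Let $\omega'=\omega_0+\frac1{N+1}\Gamma+i\partial\bar\partial D$, which is $\omega_0$ plus a regular form, and $\Xi=i\partial\bar\partial(t^kg)$. Expand $(\omega'+\Xi)^N$.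

The linear term $N\,\Xi\wedge\omega'^{\,n}=\Delta_{\omega'}(t^kg)\,\omega'^N$ changes $\mathcal E$ by $k(k-N)gt^k+O(t^{k+1})$.

For the terms of order $j\ge2$, write $\Xi=k(k-1)t^{k-2}g\,\theta\wedge dt+t^{k-1}\Phi$ with $\Phi$ regular, by \eqref{eq:ddbar}. Then
\[
\Xi^j=jk(k-1)\,g\,t^{k-2+(j-1)(k-1)}\,\theta\wedge dt\wedge\Phi^{j-1}+t^{j(k-1)}\Phi^j .
\]
The form $\theta\wedge dt$ is divisible by $\partial t$. By \eqref{eq:orders}, the two summands of $t^{N+1}\Xi^j\wedge\omega'^{N-j}$ have orders at least $N+1+k-2+(j-1)(k-1)-(N-j)=jk$ and $N+1+j(k-1)-(N-j)-1=jk$, and $jk\ge k+1$.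

Finally $-e^{(N+1)D}$ changes by $-(N+1)gt^k+O(t^{k+1})$. Since $k(k-N)-(N+1)=(k+1)(k-N-1)$, this proves \eqref{eq:MAstep}. The coefficient is nonzero for $1\le k\le N$, and adding $t^kg$ does not change $\mathcal E$ below the order $t^k$. So $d_1,\dots,d_N$ are determined successively, each as a constant multiple of a coefficient of a real natural series.
\end{proof}

The coefficient in \eqref{eq:MAstep} vanishes at $k=N+1$, which is the order in the definition of a Fefferman defining function.

\subsection{The forms $G$, $F$ and the scalar $q$}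
From now on
\[
G=\tfrac1{N+1}\Gamma+i\partial\bar\partial D,\qquad\omega=\omega_0+G .
\]
The form $G$ is regular, real, closed and natural. In the embedded case $G=i\partial\bar\partial\Lambda$ with $\Lambda=\frac E{N+1}+D$, and $\Lambda$ will be an extension of $\Upsilon$. To apply Lemma~\ref{lem:obstruction} we must correct $\Lambda$ to an asymptotically harmonic extension $\Lambda+B$. The equation for $B$ contains $\Lambda$ only through $\Delta_\omega\Lambda=\operatorname{tr}_\omega G$, so it is natural. By Lemma~\ref{lem:solve} let $B=\sum_{k=1}^nb_kt^k$ solve $\Delta_\omega B=-\operatorname{tr}_\omega G+O(t^N)$, and for a real function $f$ let $U_f=f+\sum_{k=1}^nf_kt^k$ solve $\Delta_\omega U_f=O(t^N)$. Put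
\begin{equation}\label{eq:F}
\begin{aligned}
F&=G+i\partial\bar\partial B, &\qquad\operatorname{tr}_\omega F&=q\,t^N+O(t^{N+1}),\\
F_f&=i\partial\bar\partial U_f, &\qquad\operatorname{tr}_\omega F_f&=q_f\,t^N+O(t^{N+1}).
\end{aligned}
\end{equation}
The forms $F,F_f$ are regular, real, closed and natural; $q$ and $q_f$ are natural scalars, and $F_f,q_f$ are linear in $f$.

\begin{proposition}\label{prop:Qq}
On every $(M,\theta)$, $\ Q_\theta=C_n\,q$ and $P_\theta f=C_n\,q_f$. In the embedded case, $r=te^{-\Lambda}$ is a Fefferman defining function with $-i\partial\bar\partial\log r=\omega$, one has $\theta=e^\Upsilon\theta_0$ with $\Upsilon=\Lambda|_M$, and $F=i\partial\bar\partial(\Lambda+B)$.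
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:jets} it suffices to treat the embedded case. Proposition~\ref{prop:Gamma} gives $i\partial\bar\partial\Lambda=G$, hence the formulas for $-i\partial\bar\partial\log r$ and $F$. By \eqref{eq:J}, \eqref{eq:MA} and \eqref{eq:E},
\[
r^{-N-1}J_z[r]\,dV_z=\frac{\omega^N}{N!}=\big(e^{(N+1)D}+O(t^{N+1})\big)\,t^{-N-1}e^E\,dV_z ,
\]
and $r^{-N-1}=t^{-N-1}e^{E+(N+1)D}$. So $J_z[r]=1+O(r^{N+1})$. On $M$, $\partial r=e^{-\Lambda}\partial t$, whence $\theta_0=e^{-\Upsilon}\theta$.

Let $U$ be $\Lambda+B$ or $U_f$, a smooth extension of $\Upsilon$ or $f$, and let $p$ be $q$ or $q_f$. The true Laplacian of Lemma~\ref{lem:obstruction} applied to $U$ is smooth up to $M$, being the quotient of $Nr^{N+1}\,i\partial\bar\partial U\wedge(-i\partial\bar\partial\log r)^n$, which is smooth, by $N!\,J_z[r]\,dV_z$. Its Taylor series is $pt^N+O(t^{N+1})$, and $t=re^\Lambda$; so it equals $r^N\psi$ with $\psi$ smooth and $\psi|_M=e^{N\Upsilon}p$. Lemma~\ref{lem:obstruction} gives $P_{\theta_0}\Upsilon=C_ne^{N\Upsilon}q$ and $P_{\theta_0}f=C_ne^{N\Upsilon}q_f$.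 Now use \eqref{eq:QP}.
\end{proof}

\section{Residues and the proof of Theorem~\ref{thm:main}}\label{sec:residue}

This section is purely formal and applies to every $(M,\theta)$. We first translate exact top-degree forms into divergences.

\begin{lemma}\label{lem:div}
Let $\beta$ be a $2n$-form on $M$ with $\theta\wedge\beta=0$. There is a unique horizontal field $Y$ with $Y\lrcorner\nu=\beta$. It satisfies $d\beta=(\operatorname{div}Y)\,\nu$, and it is real, respectively natural, if $\beta$ is.
\end{lemma}

\begin{proof}
The map $Y\mapsto Y\lrcorner\nu$ is a real isomorphism from vectors onto $2n$-forms. For a $1$-form $\lambda$, contracting $\lambda\wedge\nu=0$ with $Y$ gives $\lambda\wedge(Y\lrcorner\nu)=\lambda(Y)\,\nu$. So $\theta(Y)\nu=\theta\wedge\beta=0$, and $Y^a=(\theta^a\wedge\beta)/\nu$, $Y^{\bar a}=(\theta^{\bar a}\wedge\beta)/\nu$ are natural by the contraction in Lemma~\ref{lem:calculus}(d). Next, $d\beta=\mathcal L_Y\nu$. Since $\nabla\nu=0$ and $\mathcal L_YY'=\nabla_YY'-\nabla_{Y'}Y-\operatorname{Tor}(Y,Y')$, we get $\mathcal L_Y\nu=\operatorname{tr}\big(Y'\mapsto\nabla_{Y'}Y+\operatorname{Tor}(Y,Y')\big)\nu$.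 By \eqref{eq:torsion}, $\operatorname{Tor}(Y,\cdot)$ maps $\mathbb CH$ to $\mathbb CT$ and $T$ to $\mathbb CH$, so its trace is $0$. Also $\theta(\nabla_TY)=0$, so the trace of $\nabla Y$ is $\operatorname{div}Y$.
\end{proof}

A series of degree $2N$ has the form $\sum_jt^j\Phi_j\wedge dt$ with $(2n+1)$-forms $\Phi_j$ on $M$. Its \emph{residue} is $\operatorname{Res}=\Phi_{-1}$; it vanishes for regular series. For any form series write $\Phi=\Phi^0+dt\wedge\Phi^1$, where $\Phi^0,\Phi^1$ do not contain $dt$.

\begin{lemma}\label{lem:residue}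
Let $1\le k\le N$ and let $\Phi$ be a closed regular form series of degree $2(N-k)$. Then
\[
\operatorname{Res}(\omega_0^k\wedge\Phi)=d\big(-\theta\wedge d\theta^{k-1}\wedge[t^{k-1}]\Phi^1\big).
\]
\end{lemma}

\begin{proof}
Let $\gamma=[t^{k-1}]\Phi^1$, a form of odd degree on $M$. The $dt$-component of $d\Phi=0$ is $\partial_t\Phi^0=d_M\Phi^1$, whose coefficient of $t^{k-1}$ reads $k[t^k]\Phi^0=d\gamma$. The form $d\theta^k\wedge\Phi^0$ has degree $2N$ on $M$ and vanishes. So by \eqref{eq:omega0} the coefficient of $t^{-1}$ in $\omega_0^k\wedge\Phi$ is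
\[
d\theta^k\wedge dt\wedge\gamma+\theta\wedge dt\wedge d\theta^{k-1}\wedge d\gamma=dt\wedge\big(d\theta^k\wedge\gamma-\theta\wedge d\theta^{k-1}\wedge d\gamma\big)=dt\wedge d(\theta\wedge d\theta^{k-1}\wedge\gamma),
\]
and moving $dt$ past a form of degree $2n+1$ changes the sign.
\end{proof}

This is the argument of Section~\ref{sec:heis} in coefficient form, since $\omega_0^k\wedge\Phi=d(t^{-k}\theta\wedge d\theta^{k-1}\wedge\Phi)$. For a regular $2$-form series $\Phi$ define
\begin{equation}\label{eq:beta}
\beta(\Phi)=-\sum_{k=1}^n\binom nk\,\theta\wedge d\theta^{k-1}\wedge[t^{k-1}]\big(\Phi\wedge G^{n-k}\big)^1 ,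
\end{equation}
where $(\Phi\wedge G^m)^1=\Phi^1\wedge(G^0)^m+m\,\Phi^0\wedge G^1\wedge(G^0)^{m-1}$, the second summand being absent for $m=0$. Let $Y(\Phi)$ be the horizontal field with $Y(\Phi)\lrcorner\nu=\beta(\Phi)$. It is linear in $\Phi$, and real and natural if $\Phi$ is.

\begin{proposition}\label{prop:residue}
\begin{enumerate}
\item[(a)] If $\Phi$ is closed and $\operatorname{tr}_\omega\Phi=p\,t^N+O(t^{N+1})$, then $p=\operatorname{div}Y(\Phi)$.
\item[(b)] If $\Phi=i\partial\bar\partial(t^Ng)$ with $g$ regular, then $Y(\Phi)=0$.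
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We compute the residue of $\Phi\wedge\omega^n$ in two ways. By the definition of the trace, $N\Phi\wedge\omega^n=(\operatorname{tr}_\omega\Phi)\,\omega^N=Nt^{-1}(p+O(t))\,\nu\wedge dt$, so the residue is $p\,\nu$. On the other hand,
\[
\Phi\wedge\omega^n=\Phi\wedge G^n+\sum_{k=1}^n\binom nk\,\omega_0^k\wedge\Phi\wedge G^{n-k}.
\]
The first term is regular, and the forms $\Phi\wedge G^{n-k}$ are closed and regular. By Lemma~\ref{lem:residue} the residue is $d\beta(\Phi)$, and Lemma~\ref{lem:div} applies.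

(b) By \eqref{eq:ddbar} with $k=N$, $\theta\wedge\Phi=O(t^n)$. The $dt$-component of $\theta\wedge\Phi\wedge G^m$ is $-\theta\wedge(\Phi\wedge G^m)^1$, so this is $O(t^n)$ as well, while \eqref{eq:beta} involves only the coefficients of $t^0,\dots,t^{n-1}$.
\end{proof}

\begin{remark}
Closedness cannot be dropped in (a). For $\Phi=t^ng\,d\theta$ with an arbitrary function $g$ on $M$, the proof of Lemma~\ref{lem:indicial} gives $\operatorname{tr}_\omega\Phi=ng\,t^N+O(t^{N+1})$, and $g=1$ is not a divergence on a compact $M$. The closedness of $F$ and $G$ comes from $\bar\partial^2=0$ on $X$, that is, from the integrability of $T^{1,0}M$.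
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $V=C_n\,Y(F)$ with $F$ from \eqref{eq:F}. This is a real horizontal field given by one universal natural expression for each $n$. By Propositions~\ref{prop:Qq} and~\ref{prop:residue}(a), $Q_\theta=C_nq=\operatorname{div}V$ on every $(M,\theta)$. Since $\nabla h=0$, $\ h^{a\bar b}(\nabla_{\bar b}V_a+\nabla_aV_{\bar b})=\operatorname{div}V$.
\end{proof}

\section{Proof of Theorem~\ref{thm:complements}}\label{sec:complements}

\emph{(i)} Put $W_\theta(f)=C_n\,Y(F_f)$. It is real, natural and linear in $f$, so it is a natural linear differential operator, and $P_\theta f=C_nq_f=\operatorname{div}W_\theta(f)$ by Propositions~\ref{prop:Qq} and~\ref{prop:residue}(a). Let $f=\operatorname{Re}\phi$ on an open set, with $\phi$ a CR function. By Proposition~\ref{prop:nbhd}, $\tilde\phi=\exp(\frac{it}2T)\phi$ satisfies $\bar\partial\tilde\phi=0$, so $\tilde U=\operatorname{Re}\tilde\phi$ satisfies $i\partial\bar\partial\tilde U=0$ and $\tilde U|_{t=0}=f$. The difference $U_f-\tilde U$ vanishes at $t=0$ and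 $\Delta_\omega(U_f-\tilde U)=O(t^N)$, so it equals $t^Ng$ with $g$ regular, by Lemma~\ref{lem:solve}. Hence $F_f=i\partial\bar\partial(t^Ng)$, and $W_\theta(f)=0$ by Proposition~\ref{prop:residue}(b).

\emph{(ii)} Work near a point in the coordinates $z$ of the hypothesis. By Lemma~\ref{lem:J}(a), the form $\theta_0$ of the hypothesis is the one induced by $r=te^{-\Lambda}$, so $\Upsilon=\Lambda|_M$ by Proposition~\ref{prop:Qq}. The series $\Lambda+B$ and $U_\Upsilon$ both restrict to $\Upsilon$ and both have Laplacian $O(t^N)$, so they differ by $t^Ng$ with $g$ regular. Thus $F-F_\Upsilon=i\partial\bar\partial(t^Ng)$, and Proposition~\ref{prop:residue}(b) gives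
\[
V=W_\theta(\Upsilon).
\]
This holds for every contact form on an embedded $M$; it is the lift to vector fields of the identity $Q_\theta=P_\theta\Upsilon$. If $\Upsilon$ is locally the real part of a CR function, $V=0$ by (i).

\emph{(iii)} By \eqref{eq:MA} and \eqref{eq:omega0}, $\omega^N=Nt^{-N-1}e^{(N+1)D}\nu\wedge dt+O(1)$, so $\operatorname{Res}\omega^N=Nv\,\nu$. (Thus $v$ is the local coefficient that produces the logarithmic term when the volume form $\omega^N$ is integrated over $t>\varepsilon$.) On the other hand $\omega^N=G^N+\sum_{k=1}^N\binom Nk\omega_0^k\wedge G^{N-k}$, and Lemma~\ref{lem:residue} gives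
\[
Nv\,\nu=d\beta',\qquad\beta'=-\sum_{k=1}^{N}\binom Nk\theta\wedge d\theta^{k-1}\wedge[t^{k-1}]\big(G^{N-k}\big)^1 .
\]
The form $\beta'$ is natural and divisible by $\theta$, so Lemma~\ref{lem:div} applies.

\emph{(iv)} By Lemma~\ref{lem:div} and Stokes' theorem, $\int_M\operatorname{div}(\varphi V)\,\nu=0$, and $\operatorname{div}(\varphi V)=\varphi\,Q_\theta+V\varphi$ by Theorem~\ref{thm:main}. For compact $M$ take $\varphi=1$. \qed

\begin{example}
Take the sphere of Example~\ref{ex:sphere1}, with $t=-\log|\zeta|^2$ and $r=1-|\zeta|^2=1-e^{-t}$, so $J[r]=1$. A shift $t\mapsto t+\tau$ is the dilation by $e^{-\tau/2}$, which preserves $\nu\wedge dt$ and multiplies $dV_\zeta$ by $e^{-N\tau}$; and $J[t]=1$ on $M$ by Lemma~\ref{lem:J}(a). So \eqref{eq:E} gives $E=Nt$, and $\Gamma=-N\,d\theta$. The function $\log\frac t{1-e^{-t}}-\frac N{N+1}t$ solves \eqref{eq:MA} exactly, so by \eqref{eq:MAstep} and uniqueness $D$ is its Taylor polynomial of degree $N$. Then $v$ is the residue at $t=0$ of $e^{-Nt}(1-e^{-t})^{-N-1}dt=(1-r)^{N-1}r^{-N-1}dr$, which is $0$. This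 is forced by (iii), since here $v$ is a constant on a compact manifold.
\end{example}

\section{Dimension three}\label{sec:dim3}

For $n=1$ the construction can be carried out completely. Take a unitary frame, write $\varpi=\varpi_1{}^1$, and denote covariant derivatives by $\nabla_1,\nabla_{\bar1}$. Formula \eqref{eq:beta} reduces to $\beta(F)=-\theta\wedge F^1|_{t=0}$, so we need $F$ only at $t=0$ and modulo $\theta$; we write $\equiv$ for equality in this sense.

\emph{The form $\Gamma$.} By \eqref{eq:torsion}, $\mathcal A_+Z_{\bar1}=-A_{\bar1\bar1}Z_1$, so \eqref{eq:riccati} gives $\mu=-\frac i2tA_{\bar1\bar1}+O(t^2)$. By \eqref{eq:structure} and its conjugate,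
\[
\Psi^1=A_{\bar1\bar1}\,\theta\wedge\theta^{\bar1}-dt\wedge(\partial_t\mu)\,\theta^{\bar1}-\nabla\mu\wedge\theta^{\bar1}-\mu A_{11}\,\theta\wedge\theta^1 .
\]
At $t=0$ this is $iA_{\bar1\bar1}\,\partial t\wedge\theta^{\bar1}$, which vanishes on $(\bar Y,Z_1)$; so $\eta=O(t)$, and at $t=0$ we have $d\eta=dt\wedge[t^1]\eta$. On horizontal vectors $\Psi^1$ is $-(\nabla_1\mu)\,\theta^1\wedge\theta^{\bar1}$, hence $\eta(\bar e_1)=\Psi^1(\bar e_1,e_1)=-\frac i2t\nabla_1A_{\bar1\bar1}+O(t^2)$. Therefore $i\,d(\eta-\bar\eta)\equiv\frac12dt\wedge(\nabla_{\bar1}A_{11}\,\theta^1+\nabla_1A_{\bar1\bar1}\,\theta^{\bar1})$. Next, $-i\,\Omega_1{}^1\equiv-iS\,\theta^1\wedge\theta^{\bar1}=-S\,d\theta$. Finally $\log\kappa=O(t^2)$, and $i\partial\bar\partial(t^2g)\equiv0$ by \eqref{eq:ddbar}. So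
\[
\Gamma\equiv-S\,d\theta+\tfrac12dt\wedge\big(\nabla_{\bar1}A_{11}\,\theta^1+\nabla_1A_{\bar1\bar1}\,\theta^{\bar1}\big).
\]

\emph{The form $F$.} We have $F=\frac13\Gamma+i\partial\bar\partial(gt+d_2t^2)$ with $g=d_1+b_1$, and \eqref{eq:ddbar} gives $i\partial\bar\partial(gt)\equiv-g\,d\theta+\frac i2dt\wedge(\nabla_{\bar1}g\,\theta^{\bar1}-\nabla_1g\,\theta^1)$. Since $F\wedge\omega=t^{-2}F\wedge\theta\wedge dt+O(t^{-1})$, the condition $\operatorname{tr}_\omega F=O(t^2)$ says that the $d\theta$-component of $F$ vanishes at $t=0$. Thus $g=-\frac13S$, and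
\[
F^1\equiv\tfrac16\big(\nabla_{\bar1}A_{11}+i\nabla_1S\big)\theta^1+\tfrac16\big(\nabla_1A_{\bar1\bar1}-i\nabla_{\bar1}S\big)\theta^{\bar1}.
\]

\emph{The field.} With $\nu=i\,\theta\wedge\theta^1\wedge\theta^{\bar1}$ and $Y^1\nu=\theta^1\wedge\beta(F)$, the component $Y^1$ of $Y=Y(F)$ is $-i$ times the coefficient of $\theta^{\bar1}$ in $F^1$. After conjugation, $Y_1=Y^{\bar1}=-\frac16(\nabla_1S-i\nabla_{\bar1}A_{11})$. Hence
\[
q=\operatorname{div}Y=-\tfrac16\big(\nabla_1\nabla_{\bar1}S+\nabla_{\bar1}\nabla_1S+2\operatorname{Im}\nabla_{\bar1}\nabla_{\bar1}A_{11}\big).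
\]
With the sign convention $\Delta_b=-(\nabla_1\nabla_{\bar1}+\nabla_{\bar1}\nabla_1)$ this is $q=\frac16(\Delta_bS-2\operatorname{Im}\nabla_{\bar1}\nabla_{\bar1}A_{11})$. So $C_1q$ is the expression \eqref{eq:Q3} when $C_1=4$, and then $V_1=-\frac23(\nabla_1S-i\nabla_{\bar1}A_{11})$.

\begin{thebibliography}{9}

\bibitem{AH}
Spyros Alexakis and Kengo Hirachi, \emph{Integral K\"ahler Invariants and the Bergman kernel asymptotics for line bundles}, arXiv:1501.02463 (2015).

\bibitem{FH}
Fefferman and Hirachi, \emph{Ambient metric construction of $Q$-curvature in conformal and CR geometries}.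

\end{thebibliography}
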